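\title{Equal parallel chords do not force central symmetry}

\begin{abstract}
Let $L$ be a centrally symmetric convex body in the interior of a planar convex body $K$, and suppose that every two parallel chords of $K$ supporting $L$ have the same length. It has been conjectured that $K$ must then be centrally symmetric. We construct counterexamples with real-analytic boundaries, arbitrarily close to any pair of concentric disks of different radii. We then show that the counterexamples are governed by the rotation number of the tangent-chord map of $\partial K$. For $K$ with real-analytic boundary, and for semialgebraic $K$, symmetry about the center of $L$ can fail exactly when this number is a rational whose denominator in lowest terms is twice an odd number. For $C^2$ boundaries, with positive curvature of $\partial L$, an irrational rotation number forces symmetry.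
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A \emph{convex body} in $\mathbb{R}^2$ is a compact convex set with nonempty interior. A \emph{supporting line} of a convex body $L$ is a line that meets $L$ and has $L$ in one of the two closed half-planes that it bounds. Let $K$ and $L$ be convex bodies with $L\subset\operatorname{int}K$. A \emph{chord} of $K$ is a segment with both endpoints on $\partial K$, and it \emph{supports} $L$ if the line containing it is a supporting line of $L$. In each direction $L$ has exactly two supporting lines, so in each direction exactly two chords of $K$ support $L$. We call $(K,L)$ an \emph{equal-chord pair} if $L\subset\operatorname{int}K$, the body $L$ is centrally symmetric, and every two parallel chords of $K$ supporting $L$ have the same length. The following conjecture is posed in \cite{AAJM}.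

\begin{quote}
\textbf{Conjecture.} If $(K,L)$ is an equal-chord pair, then $K$ is centrally symmetric.
\end{quote}

Place the center of $L$ at the origin, so that $L=-L$. If $K=-K$, the map $x\mapsto -x$ exchanges the two chords in each direction, and $(K,L)$ is an equal-chord pair; the conjecture asks for a converse. A stronger hypothesis gives the converse at once. Suppose that \emph{any} two parallel lines at equal distance on either side of $0$ cut $K$ in segments of equal length. Then in each direction the strip of lines that cut $K$ in positive length is symmetric about $0$, so the two supporting lines of $K$ are symmetric about $0$, and $K=-K$. The conjecture keeps only one pair of lines in each direction. This is still one equation for each direction, and the asymmetry of $K$ about $0$ is one number for each direction, so rigidity is the natural guess. Section~\ref{sec:linear} shows that near concentric disks the guess is correct to first order for all but countably many ratios of the radii. At the remaining ratios the conjecture fails.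

Throughout, $T_k$ is the Chebyshev polynomial defined by $T_k(\cos\beta)=\cos k\beta$; for example $T_3(p)=4p^3-3p$. The boundary of a convex body is called $C^2$ (real-analytic) if near each of its points it is, in suitable Cartesian coordinates, the graph of a $C^2$ (real-analytic) function.

\begin{theorem}\label{thm:counter}
Let $k\ge3$ be odd and let $r\in(0,1)$ be a zero of $T_k$, that is, $r=\cos\frac{\pi q}{2k}$ with $q$ odd and $1\le q<k$. For all sufficiently small $\varepsilon>0$ there is an equal-chord pair $(K_\varepsilon,L_\varepsilon)$ with real-analytic boundaries such that $L_\varepsilon=-L_\varepsilon$ and $K_\varepsilon$ is not centrally symmetric about any point. As $\varepsilon\to0$, $K_\varepsilon$ tends to the unit disk and $L_\varepsilon$ to the disk of radius $r$ about $0$, in $C^2$. After scaling and translation, such counterexamples exist arbitrarily close to every pair of concentric disks of different radii.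
\end{theorem}

Convergence in $C^2$ means that the boundaries have $2\pi$-periodic parametrizations that converge, with two derivatives and uniformly, to $\varphi\mapsto(\cos\varphi,\sin\varphi)$ and $\varphi\mapsto r(\cos\varphi,\sin\varphi)$.

The radii $\cos\frac{\pi q}{2k}$ have a meaning that is not tied to disks. Let $L=-L\subset\operatorname{int}K$. From a point $x\in\partial K$ draw the chord that supports $L$ and has $L$ on its left, and let $t(x)$ be its other endpoint; $t$ is the \emph{tangent-chord map}. Start at $x_0\in\partial K$, put $x_{j+1}=t(x_j)$, and let $\omega_j\in(0,\pi)$ be the angle that the chord $x_jx_{j+1}$ subtends at the origin. The \emph{rotation number} of the pair is the average fraction of a full turn made by one chord,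
\begin{equation}\label{eq:rot}
\varrho(K,L)=\lim_{n\to\infty}\frac{\omega_0+\dots+\omega_{n-1}}{2\pi n}.
\end{equation}
Section~\ref{sec:map} shows that the limit exists, does not depend on $x_0$, and lies in $(0,\frac12)$. For the unit disk and the concentric disk of radius $\cos\alpha$ every chord subtends the angle $2\alpha$, so $\varrho=\alpha/\pi$. Put
\[
E=\Big\{\frac{q}{2k}:\ k\ge3\text{ odd},\ q\text{ odd},\ 1\le q<k,\ \gcd(q,k)=1\Big\}
=\Big\{\frac16,\frac1{10},\frac3{10},\frac1{14},\dots\Big\}.
\]
This is the set of rationals in $(0,\frac12)$ whose denominator in lowest terms is twice an odd number. Canceling the common odd factor of $q$ and $k$ shows that the radii in Theorem~\ref{thm:counter} are exactly the numbers $\cos\pi\varrho$ with $\varrho\in E$.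

A subset of $\mathbb{R}^2$ is \emph{semialgebraic} if it is a finite union of sets each defined by finitely many polynomial equations and inequalities.

\begin{theorem}\label{thm:parity}
Let $(K,L)$ be an equal-chord pair with $L=-L$. Assume that $\partial K\cap\partial(-K)$ has finitely many connected components; this holds if $\partial K$ is real-analytic, if $K$ is a polygon, or if $K$ is semialgebraic. If $\varrho(K,L)\notin E$, then $K=-K$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Consider the equal-chord pairs $(K,L)$ with $L=-L$ and $K\ne-K$. The set of rotation numbers $\varrho(K,L)$ of those pairs with $\partial K$ real-analytic is exactly $E$, and so is the set of rotation numbers of those pairs with $K$ semialgebraic. Every value in $E$ is attained by a pair in which $K$ is semialgebraic, has real-analytic boundary and is not centrally symmetric about any point, and $\partial L$ is real-analytic with positive curvature.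
\end{theorem}

\begin{theorem}\label{thm:denjoy}
Let $(K,L)$ be an equal-chord pair with $L=-L$, let $\partial K$ be $C^2$, and let $\partial L$ be $C^2$ with positive curvature. If $\varrho(K,L)$ is irrational, then $K=-K$.
\end{theorem}

Theorem~\ref{thm:counter}, which alone disproves the conjecture, is proved in Section~\ref{sec:counter} by the implicit function theorem, after one division that removes a degeneracy. The other three theorems rest on a single observation (Lemma~\ref{lem:sign}): along the orbits of $t$, the points of $\partial K$ lie alternately outside and inside $-K$.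

\medskip
\noindent\textbf{Notation.} We identify $\mathbb{R}^2$ with $\mathbb{C}$ and write $u(\theta)=e^{i\theta}$, $u'(\theta)=ie^{i\theta}$; the dot denotes the Euclidean inner product. The line with normal $u(\theta)$ at signed distance $p$ from $0$ is
\[
\lambda(\theta,p)=\{x:x\cdot u(\theta)=p\}=\{e^{i\theta}(p+is):s\in\mathbb{R}\}.
\]
The \emph{support function} of a convex body $L$ is $h(\theta)=\max_{x\in L}x\cdot u(\theta)$. It is continuous, $L$ is the intersection of the half-planes $x\cdot u(\theta)\le h(\theta)$, and the supporting lines of $L$ are the lines $\lambda(\theta,h(\theta))$. Hence $L=-L$ if and only if $h$ is $\pi$-periodic, and then the two supporting lines perpendicular to $u(\theta)$ are $\lambda(\theta,h(\theta))$ and $\lambda(\theta,-h(\theta))$. If $0\in\operatorname{int}K$, the \emph{radial function} $R(\varphi)>0$ of $K$ is defined by $R(\varphi)e^{i\varphi}\in\partial K$; it is continuous, and $\varphi\mapsto R(\varphi)e^{i\varphi}$ is a homeomorphism from $\mathbb{R}/2\pi\mathbb{Z}$ onto $\partial K$. We also use that a line through an interior point of a convex body meets the boundary in exactly two points, and that the open segment between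 them lies in the interior.

\section{Concentric disks to first order, and the case $k=3$}\label{sec:linear}

This section explains the choice of the counterexample. The general proof in Section~\ref{sec:counter} does not depend on it.

\subsection*{The linearized condition}
Let $r=\cos\alpha$ with $0<\alpha<\frac\pi2$. Perturb the unit disk to a body $K$ with radial function $1+\varepsilon g(\varphi)$, and the disk of radius $r$ to a symmetric body $L$ with support function $r+\varepsilon\eta(\theta)$, where $\eta$ is $\pi$-periodic. An endpoint $e^{i\theta}(p+is)$ of the chord on $\lambda(\theta,p)$, $p=r+\varepsilon\eta(\theta)$, satisfies $p^2+s^2=R^2$. At $\varepsilon=0$ the endpoints are $e^{i(\theta\pm\alpha)}$, with $s=\pm\sin\alpha$. Differentiating in $\varepsilon$ at $0$ gives $r\eta(\theta)+s\,\partial_\varepsilon s=g(\theta\pm\alpha)$, so the length of the chord changes at the rate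
\[
\frac{g(\theta+\alpha)+g(\theta-\alpha)-2r\eta(\theta)}{\sin\alpha}.
\]
For the parallel chord replace $\theta$ by $\theta+\pi$. The term with $\eta$ is the same for both chords, and with $d(\varphi)=g(\varphi)-g(\varphi+\pi)$ the difference of the two lengths is, to first order,
\begin{equation}\label{eq:lin}
\varepsilon\,\frac{d(\theta+\alpha)+d(\theta-\alpha)}{\sin\alpha}.
\end{equation}
The function $d$ measures the asymmetry of $K$ about $0$. It satisfies $d(\varphi+\pi)=-d(\varphi)$, so only odd frequencies $k$ occur in its Fourier series, and the operation in the numerator of \eqref{eq:lin} multiplies the $k$th Fourier coefficient by $2\cos k\alpha=2T_k(r)$. If $T_k(r)\neq0$ for every odd $k$, then \eqref{eq:lin} vanishes identically only for $d=0$: to first order the conjecture holds. The frequency $k=1$, which translates $K$, never survives, because $T_1(r)=r>0$. But if $T_k(r)=0$ for some odd $k\geq3$, then $g=\cos k\varphi$ is an asymmetric perturbation that keeps the chords equal to first order.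

To obtain an exact example one wants to absorb the higher-order error by adjusting $L$, that is, by solving for the distance $p$ in each direction $\theta$. Here lies the difficulty. For the unit disk the chords on $\lambda(\theta,p)$ and $\lambda(\theta,-p)$ are equal for \emph{every} $p$, so the equation to be solved for $p$ degenerates at $\varepsilon=0$. For $g=\cos k\varphi$, formula \eqref{eq:lin} with $\cos\alpha=p$ shows that the difference of the two lengths is
\[
4\,\varepsilon\cos k\theta\;\frac{T_k(p)}{\sqrt{1-p^2}}
\]
to first order. Varying $p$ therefore changes the difference only in proportion to $\varepsilon\cos k\theta$, and an error term can be absorbed only if it is divisible by $\varepsilon\cos k\theta$. We need a family $K_\varepsilon$ for which this divisibility is exact.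

\subsection*{The cubic example}
Take $k=3$ and let $K_\varepsilon$ be the part near the unit disk of the region $|z|^2-1-2\varepsilon\operatorname{Re}z^3\le0$. On the ray of angle $\varphi$ the boundary satisfies $R^2-1=2\varepsilon R^3\cos3\varphi$, so $R=1+\varepsilon\cos3\varphi+O(\varepsilon^2)$, as wanted. Substitute $z=e^{i\theta}(p+is)$ and put $a=\varepsilon\cos3\theta$, $b=\varepsilon\sin3\theta$. The endpoints of the chord on $\lambda(\theta,p)$ are given by
\begin{equation}\label{eq:cubic}
p^2+s^2-1-2a\,(p^3-3ps^2)+2b\,(3p^2s-s^3)=0 .
\end{equation}
The data $\varepsilon$ and $\theta$ enter only through $a$ and $b$, and replacing $p$ by $-p$ has the same effect as replacing $a$ by $-a$. Two families of directions can be solved by hand.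

If $a=0$, equation \eqref{eq:cubic} is the same for $p$ and $-p$, so the two chords are equal whatever $p$ is.

If $b=0$, equation \eqref{eq:cubic} reads $s^2(1+6ap)=1-p^2+2ap^3$. The chords at distances $p$ and $-p$ are equal if and only if
\[
0=(1-p^2+2ap^3)(1-6ap)-(1-p^2-2ap^3)(1+6ap)=4a\,(4p^3-3p)=4a\,T_3(p).
\]
The factor $a$ has split off, and what remains has the simple root $p=\sqrt3/2$. At this root $s^2=\frac14$ for every $a$, because $1-p^2+2ap^3=\frac14(1+6ap)$ when $p^2=\frac34$. So in the six directions $\theta\in\frac\pi3\mathbb{Z}$ the chords at distance $\sqrt3/2$ are the sides of a fixed regular hexagon inscribed in the unit circle (Figure~\ref{fig:hex}).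

For general $(a,b)$ equation \eqref{eq:cubic} is a cubic in $s$, but the pattern persists. The difference of the two lengths is an odd function of $a$, hence equals $a\,G(p,a,b)$, and the equation $G=0$ is no longer degenerate.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.5]
\fill[gray!25] plot[domain=0:360,samples=121]
 ({(0.866+0.0085*sin(3*\x)*sin(3*\x))*cos(\x)-0.0255*sin(6*\x)*sin(\x)},
  {(0.866+0.0085*sin(3*\x)*sin(3*\x))*sin(\x)+0.0255*sin(6*\x)*cos(\x)}) -- cycle;
\draw[dashed] (0,0) circle (1);
\draw[very thick] plot[domain=0:360,samples=121] ({\x}:{1+0.07*cos(3*\x)}) -- cycle;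
\draw (30:1)--(90:1)--(150:1)--(210:1)--(270:1)--(330:1)--cycle;
\fill (0,0) circle (0.015) node[below] {$0$};
\node at (0.35,0.3) {$L_\varepsilon$};
\node at (1.24,0.02) {$\partial K_\varepsilon$};
\end{tikzpicture}
\caption{The counterexample for $k=3$, $r=\sqrt3/2$, drawn schematically with $\varepsilon=0.07$ from the leading terms $1+\varepsilon\cos3\varphi$ of the radial function of $K_\varepsilon$ and $\frac{\sqrt3}2+\sqrt3\,\varepsilon^2\sin^23\theta$ of the support function of $L_\varepsilon$. The boundary of $K_\varepsilon$ (thick) crosses the unit circle (dashed) at the vertices of a regular hexagon, and the sides of the hexagon support the centrally symmetric body $L_\varepsilon$ (shaded).}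
\label{fig:hex}
\end{figure}

\section{The counterexample}\label{sec:counter}

The body $L_\varepsilon$ will be produced through its support function, so we first recall when a function is one.

\begin{lemma}\label{lem:support}
Let $h$ be a positive, $2\pi$-periodic, real-analytic function with $h+h''>0$. Then $h$ is the support function of a convex body $L$ whose boundary is the simple closed real-analytic curve $\gamma(\theta)=e^{i\theta}\big(h(\theta)+ih'(\theta)\big)$, of curvature $1/(h+h'')>0$.
\end{lemma}

\begin{proof}
Differentiation gives $\gamma'=(h+h'')\,u'$, so $\gamma$ is regular, its tangent has angle $\theta+\frac\pi2$, its speed is $h+h''$, and its curvature is $1/(h+h'')$. Fix $\theta_0$. The function $\theta\mapsto\gamma(\theta)\cdot u(\theta_0)$ has derivative $-(h+h'')\sin(\theta-\theta_0)$, so modulo $2\pi$ it attains its maximum only at $\theta_0$, and the maximum is $h(\theta_0)$. Hence $\gamma$ is simple, the convex hull $L$ of $\gamma$ has support function $h$, and $\lambda(\theta_0,h(\theta_0))$ meets $L$ only at $\gamma(\theta_0)$. As $h\ge\min h>0$, the set $L$ contains a disk about $0$. The boundary points of $L$ are the points of $L$ on supporting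 lines, that is, the points $\gamma(\theta_0)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Fix $k$, $q$, and $r=\cos\alpha$ with $\alpha=\frac{\pi q}{2k}$, so that $\cos k\alpha=0$ and $\sin k\alpha=\pm1$.

\medskip
\noindent\emph{Step 1: the bodies $K^c$.} Rotating a line $\lambda(\theta,p)$ into vertical position turns the coefficient $\varepsilon$ into $\varepsilon e^{ik\theta}$, so we allow a complex coefficient from the start. Let $\Delta=\{|z|\le\frac32\}$ and, for $c\in\mathbb{C}$,
\[
f_c(z)=|z|^2-1-2\operatorname{Re}(cz^k),\qquad K^c=\{z\in\Delta: f_c(z)\le0\}.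
\]
As $c\to0$, the Hessian of $f_c$ tends to $2I$ uniformly on $\Delta$, and $f_c\to\frac54$ uniformly on $\partial\Delta$. Choose $\varepsilon_0>0$ such that for $|c|<\varepsilon_0$ the function $f_c$ is strictly convex on $\Delta$ and positive on $\partial\Delta$. Then $K^c$ is compact and convex, and $0$ is an interior point because $f_c(0)=-1$. On each ray, $\tau\mapsto f_c(\tau e^{i\varphi})$ is convex on $[0,\frac32]$, equals $-1$ at $0$ and is positive at $\frac32$. So it has exactly one zero $\tau=R$, it is positive beyond $R$, and by convexity its derivative at $R$ is at least the slope $1/R$ of the secant from $0$ to $R$. Consequently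
\begin{equation}\label{eq:boundary}
\partial K^c=\{z\in\Delta:f_c(z)=0\},\qquad \operatorname{int}K^c=\{z\in\Delta:f_c(z)<0\}.
\end{equation}
For real $\varepsilon$ put $K_\varepsilon=K^\varepsilon$. By the implicit function theorem for analytic functions, its radial function $R(\varphi,\varepsilon)$ is analytic on $\mathbb{R}\times(-\varepsilon_0,\varepsilon_0)$, and $R(\varphi,0)=1$. Thus $\partial K_\varepsilon$ is the regular analytic curve $R(\varphi,\varepsilon)e^{i\varphi}$. Each $\varphi$-derivative of $R$ is continuous in $(\varphi,\varepsilon)$ and periodic in $\varphi$, so $R(\cdot,\varepsilon)\to1$ in $C^2$.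

The identities $f_c(e^{i\theta}z)=f_{ce^{ik\theta}}(z)$, $f_{\bar c}(\bar z)=f_c(z)$ and $f_{-\bar c}(-\bar z)=f_c(z)$ give three symmetries of the family:
\begin{itemize}
\item[(S1)] the rotation $z\mapsto e^{-i\theta}z$ maps $K^c$ onto $K^{ce^{ik\theta}}$;
\item[(S2)] the reflection $z\mapsto\bar z$ maps $K^c$ onto $K^{\bar c}$;
\item[(S3)] the reflection $z\mapsto-\bar z$ maps $K^c$ onto $K^{-\bar c}$.
\end{itemize}
Only (S3) uses that $k$ is odd, through $(-\bar z)^k=-\bar z^{\,k}$.

\medskip
\noindent\emph{Step 2: $K_\varepsilon$ has no center of symmetry for $\varepsilon>0$.} By (S1), $K_\varepsilon$ is invariant under the rotation by $2\pi/k$ about $0$. This rotation fixes the centroid of $K_\varepsilon$ and fixes only the point $0$, so the centroid is $0$. A central reflection that preserves $K_\varepsilon$ also fixes the centroid, so its center is $0$. But $f_\varepsilon(1)=-2\varepsilon<0$ and, $k$ being odd, $f_\varepsilon(-1)=2\varepsilon>0$. Thus $1\in K_\varepsilon$ and $-1\notin K_\varepsilon$.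

\medskip
\noindent\emph{Step 3: chord lengths.} Let $\Lambda(p,a,b)$ be the length of the intersection of $K^{a+ib}$ with the vertical line $\operatorname{Re}z=p$. By (S3) and (S2),
\begin{equation}\label{eq:sym}
\Lambda(-p,a,b)=\Lambda(p,-a,b),\qquad \Lambda(p,a,-b)=\Lambda(p,a,b).
\end{equation}
By (S1) the chord of $K_\varepsilon$ on $\lambda(\theta,\pm p)$ has length $\Lambda(\pm p,a,b)$ with $a=\varepsilon\cos k\theta$ and $b=\varepsilon\sin k\theta$. Together with \eqref{eq:sym}, this shows that the chords of $K_\varepsilon$ on $\lambda(\theta,p)$ and $\lambda(\theta,-p)$ differ in length by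
\begin{equation}\label{eq:diff}
\Lambda(p,a,b)-\Lambda(p,-a,b),\qquad a=\varepsilon\cos k\theta,\quad b=\varepsilon\sin k\theta .
\end{equation}
All directions $\theta$ and all small $\varepsilon$ are now described by one function near the single point $(r,0,0)$.

The function $\Lambda$ is analytic near $(r,0,0)$. Indeed, $f_{a+ib}(p+is)$ is a polynomial in $(s,p,a,b)$. For $a=b=0$ it equals $p^2+s^2-1$, whose zeros $s=\pm\sqrt{1-p^2}$ are simple since $r<1$. The implicit function theorem gives zeros $s_\pm(p,a,b)$, analytic near $(r,0,0)$, with $s_\pm(p,0,0)=\pm\sqrt{1-p^2}$. Near $(r,0,0)$ the points $p+is_\pm$ are distinct and lie in $\Delta$. The restriction of $f_{a+ib}$ to the part of the line inside $\Delta$ is strictly convex, so it is nonpositive exactly between these two zeros, and $\Lambda=s_+-s_-$.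

Differentiate $f_{a+ib}(p+is_\pm)=0$ in $a$ at $a=b=0$, writing $p=\cos\beta$ and $p+is_\pm=e^{\pm i\beta}$. This gives $2s_\pm\,\partial_as_\pm=2\operatorname{Re}e^{\pm ik\beta}=2T_k(p)$, and therefore
\begin{equation}\label{eq:dLambda}
\partial_a\Lambda(p,0,0)=\frac{2\,T_k(p)}{\sqrt{1-p^2}} .
\end{equation}

\medskip
\noindent\emph{Step 4: division by $a$.} In a small box centered at $(r,0,0)$ expand $\Lambda=\sum\mu_{jmn}(p-r)^ja^mb^n$. By \eqref{eq:sym}, $\mu_{jmn}=0$ for odd $n$. In the difference \eqref{eq:diff} the terms with even $m$ cancel, so
\begin{equation}\label{eq:G}
\Lambda(p,a,b)-\Lambda(p,-a,b)=a\,G(p,a,b),\qquad G=2\sum_{m\text{ odd}}\mu_{jmn}(p-r)^ja^{m-1}b^n .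
\end{equation}
The function $G$ is analytic in the box, even in $a$ and even in $b$, and $G(p,0,b)=2\,\partial_a\Lambda(p,0,b)$. By \eqref{eq:dLambda}, $G(p,0,0)=4T_k(p)/\sqrt{1-p^2}$.

\medskip
\noindent\emph{Step 5: the body $L_\varepsilon$.} The choice of $r$ is used here. We have $G(r,0,0)=0$ because $T_k(r)=0$, and for the same reason $\partial_pG(r,0,0)=4T_k'(r)/\sqrt{1-r^2}$. Differentiating $T_k(\cos\beta)=\cos k\beta$ gives $T_k'(r)\sin\alpha=k\sin k\alpha=\pm k$, so $\partial_pG(r,0,0)\neq0$. By the implicit function theorem there are $\delta>0$, $\varepsilon_1\in(0,\varepsilon_0)$ and an analytic function $P(a,b)$ on $\{|a|,|b|<\varepsilon_1\}$ with $P(0,0)=r$ such that $p=P(a,b)$ is the only solution of $G(p,a,b)=0$ with $|p-r|<\delta$. Since $G$ is even in $a$ and in $b$, uniqueness makes $P$ even in $a$ and in $b$. For $|\varepsilon|<\varepsilon_1$ put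
\[
h_\varepsilon(\theta)=P(\varepsilon\cos k\theta,\varepsilon\sin k\theta).
\]
Adding $\pi$ to $\theta$ replaces $(a,b)$ by $(-a,-b)$, so $h_\varepsilon$ is $\pi$-periodic; this is the purpose of (S2). The function $h_\varepsilon(\theta)$ is analytic in $(\theta,\varepsilon)$ and $h_0=r$, so, as in Step~1, $h_\varepsilon\to r$ in $C^m$ for every $m$. For small $\varepsilon$ we thus have $h_\varepsilon>0$ and $h_\varepsilon+h_\varepsilon''>0$. By Lemma~\ref{lem:support}, $h_\varepsilon$ is the support function of a convex body $L_\varepsilon$ with real-analytic boundary of positive curvature, and $L_\varepsilon=-L_\varepsilon$ by periodicity. The curve $e^{i\theta}(h_\varepsilon+ih_\varepsilon')$ tends to $re^{i\theta}$ in $C^2$. For small $\varepsilon$ also $h_\varepsilon\le\frac{1+r}2<R(\cdot,\varepsilon)$ everywhere, hence $L_\varepsilon\subset\{|z|\le\frac{1+r}2\}\subset\operatorname{int}K_\varepsilon$.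

\medskip
\noindent\emph{Step 6: conclusion.} The supporting lines of $L_\varepsilon$ perpendicular to $u(\theta)$ are $\lambda(\theta,\pm h_\varepsilon(\theta))$. By \eqref{eq:diff} and \eqref{eq:G} the two chords differ in length by $a\,G(P(a,b),a,b)=0$. So $(K_\varepsilon,L_\varepsilon)$ is an equal-chord pair, and by Step~2 it violates the conjecture.

For the last assertion, note that scalings and translations preserve equal-chord pairs and the absence of a center, so it suffices to approximate the unit disk and a concentric disk of radius $\cos\alpha_0$, $0<\alpha_0<\frac\pi2$. For odd $k$ the angles $\frac{\pi q}{2k}$ with $q=1,3,\dots,k-2$ run from $\frac\pi{2k}$ to $\frac\pi2-\frac\pi k$ in steps of $\frac\pi k$, so one of them is within $\frac\pi k$ of $\alpha_0$. Take $k$ large and then $\varepsilon$ small.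
\end{proof}

\begin{remark}\label{rem:second}
The correction of the inner disk cannot be omitted. Let $k=3$, $r=\sqrt3/2$, and write $X=p^3-3ps^2$, $Y=3p^2s-s^3$ in \eqref{eq:cubic}. Differentiating \eqref{eq:cubic} in $a$ at $a=0$ gives $\partial_as=X/(s+b\,\partial_sY)$. For $p=r$ and $a=0$ the equation reads $\frac14-s^2=2bY$, so $X=3r(\frac14-s^2)=6rbY$. At $b=0$, $s=\pm\frac12$ we have $Y=\pm1$ and $\partial_sY=\frac32$. Hence, up to $O(b^2)$,
\[
s_\pm=\pm\tfrac12-2b,\qquad Y=\pm1-3b,\qquad s_\pm+b\,\partial_sY=\pm\tfrac12-\tfrac b2,\qquad \frac{Y}{s_\pm+b\,\partial_sY}=2\mp4b .
\]
Therefore $G(r,0,b)=2\cdot6rb\cdot(-8b)+O(b^3)=-96rb^2+O(b^3)$, while $\partial_pG(r,0,0)=4T_3'(r)/\frac12=48$. This gives $P(0,b)=r+2rb^2+O(b^3)$. The case $b=0$ of Section~\ref{sec:linear} gives $P(a,0)=r$, and $P$ is even in each variable, so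
\[
h_\varepsilon(\theta)=\tfrac{\sqrt3}2+\sqrt3\,\varepsilon^2\sin^23\theta+O(\varepsilon^4).
\]
In a direction with $\cos3\theta\sin3\theta\ne0$ and for small $\varepsilon>0$ we have $P(a,b)\neq r$ and $a\ne0$, so the chords of $K_\varepsilon$ tangent to the disk of radius $r$ are unequal.
\end{remark}

\section{The tangent-chord map and the alternation of signs}\label{sec:map}

The linearized condition $d(\varphi+2\alpha)=-d(\varphi)$ says that the asymmetry of $K$ takes opposite values at the two ends of each chord. For a general equal-chord pair the values are lost but the signs survive, and the rotation by $2\alpha$ is replaced by the tangent-chord map. We first put this map in coordinates.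

Let $L=-L\subset\operatorname{int}K$. Then $0\in\operatorname{int}L$, as the midpoint of an interior point and its negative, so the support function $h$ of $L$ is positive. Let $\lambda_\theta=\lambda(\theta,h(\theta))$, oriented by increasing $s$; this orientation has $L$ on the left. As $\theta$ runs through $\mathbb{R}/2\pi\mathbb{Z}$, $\lambda_\theta$ runs once through the supporting lines of $L$ oriented in this way. The line $\lambda_\theta$ contains a point of $L\subset\operatorname{int}K$, so it meets $\partial K$ in exactly two points
\[
x_\pm(\theta)=e^{i\theta}\big(h(\theta)+is_\pm(\theta)\big),\qquad s_-(\theta)<s_+(\theta),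
\]
and $L\cap\lambda_\theta$ lies strictly between them. The polar angle of $x_\pm(\theta)$ is
\[
\Phi_\pm(\theta)=\theta+\arctan\frac{s_\pm(\theta)}{h(\theta)} .
\]

\begin{lemma}\label{lem:map}
The functions $\Phi_\pm$ are increasing homeomorphisms of $\mathbb{R}$ with $\Phi_\pm(\theta+2\pi)=\Phi_\pm(\theta)+2\pi$. The map $T=\Phi_+\circ\Phi_-^{-1}$ has the same properties, and there is $\kappa>0$ with $\kappa\le T(\varphi)-\varphi\le\pi-\kappa$ for all $\varphi$.
\end{lemma}

\begin{proof}
\emph{Continuity.} Let $\theta_n\to\theta$ and fix $s_0$ with $s_-(\theta)<s_0<s_+(\theta)$. The point $e^{i\theta}(h(\theta)+is_0)$ is interior to $K$, hence so is $e^{i\theta_n}(h(\theta_n)+is_0)$ for large $n$, and $s_-(\theta_n)<s_0<s_+(\theta_n)$. The sequence $s_-(\theta_n)$ is bounded. Any limit point of it is at most $s_0$ and is the parameter of a point of $\partial K\cap\lambda_\theta$, so it equals $s_-(\theta)$. The argument for $s_+$ is the same with the inequality reversed.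

\emph{Injectivity on the circle.} Let $x\notin L$. The rays from $x$ that meet $L$ fill a closed angle of opening strictly between $0$ and $\pi$, and the supporting lines of $L$ through $x$ are the two lines that contain the sides of this angle. One side has $L$ on its left when oriented away from $x$, and the other when oriented toward $x$. So exactly one oriented line $\lambda_\theta$ passes through $x$ before it meets $L$, and exactly one passes through $x$ after it meets $L$. Applied to $x\in\partial K$, this says that $x_-$ and $x_+$ are bijections from $\mathbb{R}/2\pi\mathbb{Z}$ onto $\partial K$.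

\emph{Monotonicity.} The relation $\Phi_\pm(\theta+2\pi)=\Phi_\pm(\theta)+2\pi$ holds because $h$ and $s_\pm$ are periodic. If $\Phi_\pm(\theta_1)=\Phi_\pm(\theta_2)$, then $x_\pm(\theta_1)=x_\pm(\theta_2)$, since a ray from $0$ meets $\partial K$ once. So $\theta_2=\theta_1+2\pi m$ with $m$ an integer, and the relation forces $m=0$. A continuous injective function on $\mathbb{R}$ is monotone, and the relation makes it increasing and onto.

Finally, for $\varphi=\Phi_-(\theta)$ we have $T(\varphi)-\varphi=\arctan(s_+/h)-\arctan(s_-/h)\in(0,\pi)$. This function of $\varphi$ is continuous and periodic, so it stays in a compact subinterval of $(0,\pi)$.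
\end{proof}

The tangent-chord map is $t=x_+\circ x_-^{-1}$, so $T$ is $t$ written in the polar angle, and $T(\varphi)-\varphi$ is the angle that the chord starting at $R(\varphi)e^{i\varphi}$ subtends at $0$. The sum in \eqref{eq:rot} telescopes to $T^n(\varphi)-\varphi$. We recall the basic fact about rotation numbers: if $T$ is an increasing homeomorphism of $\mathbb{R}$ with $T(\varphi+2\pi)=T(\varphi)+2\pi$, then $\lim_n(T^n(\varphi)-\varphi)/(2\pi n)$ exists and does not depend on $\varphi$. Thus $\varrho(K,L)$ is well defined, and Lemma~\ref{lem:map} gives $\frac\kappa{2\pi}\le\varrho(K,L)\le\frac12-\frac\kappa{2\pi}$.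

The radial function of $-K$ is $R(\varphi+\pi)$. We compare $K$ with $-K$ by means of
\[
D(\varphi)=R(\varphi)-R(\varphi+\pi),\qquad A=\{\varphi\in\mathbb{R}:D(\varphi)=0\}.
\]
The point $R(\varphi)e^{i\varphi}$ of $\partial K$ lies outside $-K$, on $\partial(-K)$, or in $\operatorname{int}(-K)$ according as $D(\varphi)$ is positive, zero, or negative. In particular $A$ is the set of polar angles of the points of $\partial K\cap\partial(-K)$, and $K=-K$ if and only if $A=\mathbb{R}$. With $S(\varphi)=\varphi+\pi$ we have $D\circ S=-D$. Hence the closed set $A$ satisfies $S(A)=A$, and it is nonempty, because $D(0)$ and $D(\pi)$ are opposite numbers and $D$ is continuous.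

\begin{lemma}\label{lem:sign}
If $(K,L)$ is an equal-chord pair with $L=-L$, then $\operatorname{sgn}D(T(\varphi))=-\operatorname{sgn}D(\varphi)$ for all $\varphi$. In particular $T(A)=A$.
\end{lemma}

\begin{proof}
Since $L=-L$, the supporting line parallel to $\lambda_\theta$ is $-\lambda_\theta$, and the reflection in $0$ of the chord of $K$ on $-\lambda_\theta$ is the chord of $-K$ on $\lambda_\theta$. The hypothesis therefore says that $K$ and $-K$ cut every $\lambda_\theta$ in chords of equal length. Let $[s_-,s_+]$ and $[s_-^*,s_+^*]$ be their parameter intervals. Equal length means that the second is a translate of the first: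
\[
s_-^*-s_-=s_+^*-s_+=:\nu .
\]
As $L$ lies in the interiors of $K$ and of $-K$, both open intervals contain the parameter of a point of $L\cap\lambda_\theta$, so $s_-<s_+^*$ and $s_-^*<s_+$. Let $\varphi=\Phi_-(\theta)$, so that $T(\varphi)=\Phi_+(\theta)$.

If $\nu>0$, then $s_-<s_-^*$ and $s_-^*<s_+<s_+^*$. So $x_-\notin-K$ and $x_+\in\operatorname{int}(-K)$, that is, $D(\varphi)>0>D(T(\varphi))$. If $\nu<0$, then $s_-^*<s_-<s_+^*$ and $s_+>s_+^*$. So $x_-\in\operatorname{int}(-K)$ and $x_+\notin-K$, that is, $D(\varphi)<0<D(T(\varphi))$. If $\nu=0$, both $x_-$ and $x_+$ lie on $\partial(-K)$, and $D(\varphi)=0=D(T(\varphi))$. The bijection $T$ maps $A$ into $A$ and its complement into its complement, so $T(A)=A$.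
\end{proof}

From here on the equal-chord hypothesis is used only through Lemma~\ref{lem:sign}. Regularity of $\partial K$ enters through the following remark.

\begin{lemma}\label{lem:transversal}
Let $\partial K$ be given near $x\in\partial K$ as the zero set of a $C^2$ (analytic) function $\psi$ with nonzero gradient. Then the derivative of $\psi$ at $x$ along any line through $x$ that meets $\operatorname{int}K$ is nonzero. If $0\in\operatorname{int}K$ and $\partial K$ is $C^2$ (real-analytic), then $R$ is $C^2$ (analytic).
\end{lemma}

\begin{proof}
There is a supporting line of $K$ at $x$. The curve $\partial K$ lies on one side of it, so it is the tangent line, the only line through $x$ along which the derivative of $\psi$ vanishes. A supporting line does not meet $\operatorname{int}K$. For the second statement apply the implicit function theorem to $\psi(\tau e^{i\varphi})=0$, whose $\tau$-derivative is nonzero by the first statement.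
\end{proof}

\section{Finitely many components: a parity argument}\label{sec:parity}

Two maps reverse the sign of $D$: the tangent-chord map $T$ and the half-turn $S$. If some power of $T$ and some power of $S$ move an interval where $D\neq0$ to the same place, the two exponents must have the same parity. The smallest denominators show what to expect. If $\varrho=\frac13$, three chords should bring such an interval back to itself after a full turn $S^2$, and $3$ and $2$ have different parity. If $\varrho=\frac14$, two chords should amount to one half-turn, and again the parities differ. If $\varrho=\frac16$, three chords amount to one half-turn, and there is no contradiction. The difficulty is that $T$ is not a rotation, so a relation such as $T^2=S$ does not hold on $\mathbb{R}$. It does hold on the set of intervals where $D\ne0$, provided this set is ordered like the integers, and that is what the finiteness hypothesis provides.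

\begin{proof}[Proof of Theorem~\ref{thm:parity}]
We first verify the finiteness hypothesis in the three listed cases. If $\partial K$ is real-analytic, then $D$ is analytic by Lemma~\ref{lem:transversal}. So either $D\equiv0$, and the intersection is the connected set $\partial K$, or $D$ has finitely many zeros in a period, and the intersection is finite. If $K$ is a polygon, the intersection is a finite union of intersections of two segments, each of which is empty, a point or a segment. For semialgebraic $K$ we use two textbook facts: the boundary of a semialgebraic set is semialgebraic, and a semialgebraic set has finitely many connected components. The sets $\partial K$ and $\partial(-K)$ are semialgebraic, hence so is their intersection.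

Now assume $K\ne-K$; we show that $\varrho(K,L)\in E$. The image of $A$ in $\mathbb{R}/2\pi\mathbb{Z}$ is homeomorphic to $\partial K\cap\partial(-K)$. It is a nonempty proper closed subset of the circle with finitely many components, each a point or a closed arc, so its complement consists of finitely many open arcs, at least one. Call the components of $\mathbb{R}\setminus A$ \emph{gaps}. They are bounded open intervals, finitely many in each period, so they can be listed in increasing order as $(I_i)_{i\in\mathbb{Z}}$. Let $y_i$ be the left endpoint of $I_i$, and let $\sigma_i=\pm1$ be the sign of $D$ on $I_i$, which is constant because $D$ is continuous and has no zero there.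

The increasing homeomorphisms $T$ and $S$ map $A$ onto $A$, so each permutes the gaps and preserves their order. An order-preserving bijection of $\mathbb{Z}$ is a shift. Hence there are integers $j$ and $c$ with $T(I_i)=I_{i+j}$ and $S(I_i)=I_{i+c}$ for all $i$, and $c\ge1$ since $S$ moves points to the right. Comparing left endpoints and signs,
\begin{equation}\label{eq:shift}
T(y_i)=y_{i+j},\qquad y_{i+c}=y_i+\pi,\qquad \sigma_{i+j}=-\sigma_i,\qquad\sigma_{i+c}=-\sigma_i .
\end{equation}
The first two relations give $T^{2cm}(y_0)=y_{2cmj}=y_0+2\pi mj$ for $m\geq1$, so $\varrho(K,L)=\frac j{2c}$. Write this number in lowest terms as $\frac qn$, with $q,n\geq1$; then $nj=2cq$. By the last two relations in \eqref{eq:shift},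
\[
(-1)^n\sigma_0=\sigma_{nj}=\sigma_{2qc}=(-1)^{2q}\sigma_0,
\]
so $n=2k$ is even. Then $kj=qc$, and in the same way
\[
(-1)^k\sigma_0=\sigma_{kj}=\sigma_{qc}=(-1)^q\sigma_0 .
\]
Since $\gcd(q,2k)=1$, the number $q$ is odd and prime to $k$, and by the last display $k$ is odd. From $0<\frac q{2k}<\frac12$ we get $1\le q<k$, hence $k\ge3$. Thus $\varrho(K,L)\in E$.
\end{proof}

\section{Every value in $E$ occurs}\label{sec:sharp}

To compute a rotation number it is enough to find one periodic orbit. For the pairs of Section~\ref{sec:counter} there is one that does not move with $\varepsilon$, namely the analog of the hexagon in Figure~\ref{fig:hex}.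

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
By Theorem~\ref{thm:parity}, in both classes the rotation numbers lie in $E$. Conversely, let $\frac q{2k}\in E$, put $\alpha=\frac{\pi q}{2k}$ and $r=\cos\alpha$, and let $(K_\varepsilon,L_\varepsilon)$, $\varepsilon>0$ small, be the pair constructed in Section~\ref{sec:counter}. The body $K_\varepsilon$ is defined by the two polynomial inequalities $|z|^2\le\frac94$ and $f_\varepsilon(z)\le0$, so it is semialgebraic. It has real-analytic boundary and no center of symmetry, and $\partial L_\varepsilon$ is real-analytic with positive curvature. It remains to show that $\varrho(K_\varepsilon,L_\varepsilon)=\frac q{2k}$.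

For real $a$ we have $f_a(e^{\pm i\alpha})=-2a\cos k\alpha=0$. By \eqref{eq:boundary} and strict convexity of $f_a$, the chord of $K^a$ on the line $\operatorname{Re}z=r$ has endpoints $e^{\pm i\alpha}$, for every small real $a$. Thus $\Lambda(r,a,0)=2\sin\alpha$ does not depend on $a$, and \eqref{eq:G} gives $G(r,a,0)=0$ for $a\ne0$. By the uniqueness in Step~5, $P(a,0)=r$.

Let $\theta$ be an integer multiple of $\frac\pi k$. Then $\varepsilon e^{ik\theta}=\pm\varepsilon$ is real, so $h_\varepsilon(\theta)=P(\pm\varepsilon,0)=r$, and by (S1) the chord of $K_\varepsilon$ on $\lambda_\theta=\lambda(\theta,r)$ has endpoints $e^{i\theta}(r\pm i\sin\alpha)$. Hence $\Phi_\pm(\theta)=\theta\pm\alpha$, that is, $T(\theta-\alpha)=\theta+\alpha$. Since $2\alpha=\frac{q\pi}k$ is itself a multiple of $\frac\pi k$, we may take $\theta=0,2\alpha,4\alpha,\dots$ in turn and obtain $T^n(-\alpha)=-\alpha+2n\alpha$ for all $n\geq0$. Therefore $\varrho(K_\varepsilon,L_\varepsilon)=\frac{2\alpha}{2\pi}=\frac q{2k}$.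
\end{proof}

\section{Irrational rotation number}\label{sec:denjoy}

Without finiteness the gaps need not be ordered like the integers, and the argument of Section~\ref{sec:parity} does not start. What remains is that $A$ is closed, nonempty and invariant under $T$, so that $A=\mathbb{R}$ as soon as the orbits are dense on the circle. We use Denjoy's theorem: an orientation-preserving $C^2$ diffeomorphism of the circle with irrational rotation number is topologically conjugate to a rotation. The rotation is irrational, so every orbit of such a diffeomorphism is dense. The smoothness and curvature hypotheses of Theorem~\ref{thm:denjoy} serve only to make $T$ a $C^2$ diffeomorphism.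

\begin{proof}[Proof of Theorem~\ref{thm:denjoy}]
\emph{The function $h$ is $C^2$.} Fix $\theta_0$ and a point of $L\cap\lambda_{\theta_0}$. Near this point parametrize $\partial L$ counterclockwise by arc length; the parametrization is $C^2$. The angle $\theta$ of the outer normal is a $C^1$ function of arc length whose derivative is the curvature, which is positive. So arc length is a $C^1$ function of $\theta$, and for $\theta$ near $\theta_0$ we obtain a $C^1$ curve $\gamma(\theta)\in\partial L$ with outer normal $u(\theta)$. The tangent line at $\gamma(\theta)$ is the supporting line, so $h=\gamma\cdot u$. Since $\gamma'\cdot u=0$, we get $h'=\gamma\cdot u'$, which is again $C^1$. Thus $h$ is $C^2$, and $\gamma(\theta)=e^{i\theta}(h(\theta)+ih'(\theta))$: the point of $\lambda_\theta$ with parameter $s=h'(\theta)$ belongs to $L$.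

\emph{The functions $s_\pm$ are $C^2$.} Near $x_\pm(\theta_0)$ write $\partial K$ as the zero set of a $C^2$ function $\psi$ with nonzero gradient. The function $(\theta,s)\mapsto\psi\big(e^{i\theta}(h(\theta)+is)\big)$ is $C^2$, and its $s$-derivative at $(\theta_0,s_\pm(\theta_0))$ is nonzero by Lemma~\ref{lem:transversal}, because $\lambda_{\theta_0}$ meets $\operatorname{int}K$. The continuous function $s_\pm$ solves the equation $\psi=0$, so near $\theta_0$ it coincides with the $C^2$ solution given by the implicit function theorem. It follows that $x_\pm$ and $\Phi_\pm$ are $C^2$.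

\emph{The derivatives $\Phi_\pm'$ do not vanish.} Differentiating $x_\pm=e^{i\theta}(h+is_\pm)$ gives
\[
x_\pm'=e^{i\theta}\big((h'-s_\pm)+i(h+s_\pm')\big),
\]
and $h'-s_\pm\ne0$ because the parameter $h'$ belongs to a point of $L$ while $x_\pm\notin L$. So $x_\pm'\neq0$. On the other hand $x_\pm=R(\Phi_\pm)e^{i\Phi_\pm}$ with $R$ of class $C^2$ by Lemma~\ref{lem:transversal}, so $x_\pm'=\Phi_\pm'\cdot\big(R'(\Phi_\pm)+iR(\Phi_\pm)\big)e^{i\Phi_\pm}$. Hence $\Phi_\pm'\ne0$.

Thus $\Phi_\pm$ are $C^2$ diffeomorphisms of $\mathbb{R}$, and $T=\Phi_+\circ\Phi_-^{-1}$ induces an orientation-preserving $C^2$ diffeomorphism of $\mathbb{R}/2\pi\mathbb{Z}$ with irrational rotation number. By Denjoy's theorem its orbits are dense. The image of $A$ in the circle is closed and nonempty, and by Lemma~\ref{lem:sign} it contains the orbit of each of its points. So it is the whole circle, and $K=-K$.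
\end{proof}

\section{Cases not decided}\label{sec:open}

For polygons only the necessary condition of Theorem~\ref{thm:parity} is proved. The following questions about equal-chord pairs with $L=-L$ are not decided in this paper.
\begin{itemize}
\item Which values of $E$, if any, are attained by polygons $K\ne-K$?
\item Must $K=-K$ hold when $\partial K\cap\partial(-K)$ has infinitely many components and $\varrho(K,L)$ is either rational and not in $E$, or irrational without the smoothness and curvature assumptions of Theorem~\ref{thm:denjoy}?
\end{itemize}

\begin{thebibliography}{1}

\bibitem{AAJM}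
Victor A. Aguilar-Arteaga, Rafael Iv\'an Ayala-Figueroa, Jes\'us Jer\'onimo-Castro and Efr\'en Morales-Amaya,
\emph{An equichordal characterization of the ellipsoid and the sphere},
arXiv:2308.02956 (2023).

\end{thebibliography}
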